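
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Bilinear forms on subspaces of $c_0$:\\ a counterexample to the $c_0$-conjecture}


\begin{abstract}
The $c_0$-conjecture states that a closed infinite-dimensional subspace of $c_0$ on which every bounded bilinear form extends to the whole of $c_0$ must be isomorphic to $c_0$. We disprove it. The counterexample is the $c_0$-sum of the annihilators of the Rademacher functions $r_1,\dots,r_n$ in $\ell_\infty^{2^n}$, $n\ge1$. The proof runs a truncation argument for Grothendieck's inequality inside the subspace: truncation leaves the subspace, but the damage can be repaired, in a nonlinear way, by the Hahn--Banach theorem. The method applies to annihilators of spaces of functions on which the $L_1$ and $L_q$ norms are uniformly equivalent for some $q>1$. It shows that operators from these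 spaces into spaces of cotype~$2$ are $2$-summing, it decides which of these spaces are isomorphic to $c_0$, and it yields a continuum of pairwise nonisomorphic counterexamples.
\end{abstract}

\section{The question and the answer}

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, all bilinear forms and operators are bounded, and a \emph{subspace of $c_0$} is a closed subspace. A subspace $Y\subseteq c_0$ has the \emph{bilinear extension property} if every bilinear form $B:Y\times Y\to\mathbb K$ is the restriction of a bilinear form $\tilde B:c_0\times c_0\to\mathbb K$.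

For linear forms there is nothing to ask, by the Hahn--Banach theorem. A bilinear form $B$ on $Y$ is the same thing as an operator $u_B:Y\to Y^*$, $(u_Bx)(y)=B(x,y)$, and an extension of $B$ to $c_0$ is a factorization $u_B=i^*vi$ through an operator $v:c_0\to\ell_1$, where $i:Y\to c_0$ is the inclusion. So the question is one about operators, and it is known that in general the answer is negative: some subspaces of $c_0$ carry bilinear forms that do not extend (an example is in Remark~\ref{rem:l2}).

One class of subspaces has the property for a trivial reason. If $P:c_0\to Y$ is a bounded projection onto $Y$, then $(f,g)\mapsto B(Pf,Pg)$ extends $B$. Two classical theorems identify this class.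
\begin{itemize}
\item \emph{Sobczyk's theorem}: a subspace isomorphic to $c_0$ of a separable Banach space is complemented in it.
\item \emph{Pe\l czy\'nski's theorem}: an infinite-dimensional complemented subspace of $c_0$ is isomorphic to $c_0$.
\end{itemize}
Thus the infinite-dimensional complemented subspaces of $c_0$ are exactly the subspaces isomorphic to $c_0$, and all of them have the bilinear extension property. The $c_0$-conjecture, stated in \cite{CDGPS}, says that there are no other infinite-dimensional ones:

\begin{quote}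
\emph{A closed infinite-dimensional subspace of $c_0$ on which every bilinear form can be extended to the whole of $c_0$ is isomorphic to $c_0$.}
\end{quote}

There are reasons to expect this. It is known that the extension property forces $Y$ to share a strong property of $c_0$: every operator $Y\to\ell_2$ is $2$-summing (see Lemma~\ref{lem:HS} below). And without a projection it is not obvious how to extend a form. Nevertheless the conjecture is false.

\begin{theorem}\label{thm:A}
For $n\ge 1$ let $\Omega_n=\{-1,1\}^n$ and let $r_1,\dots,r_n$ be the coordinate functions on $\Omega_n$. Let $S=\bigsqcup_n\Omega_n$, and let $Y_{\mathrm{Rad}}$ be the space of all $f\in c_0(S)$ with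
\[
\sum_{\omega\in\Omega_n}f(\omega)\,r_j(\omega)=0\qquad(1\le j\le n,\ n\ge1).
\]
Every bilinear form $B$ on $Y_{\mathrm{Rad}}$ extends to a bilinear form $\tilde B$ on $c_0(S)\cong c_0$ with $\|\tilde B\|\le3300\,\|B\|$, and $Y_{\mathrm{Rad}}$ is not isomorphic to $c_0$. Hence the $c_0$-conjecture is false.
\end{theorem}

\paragraph{The idea.} Why do forms on $c_0$ behave so well? By Grothendieck's inequality, every bilinear form on $c_0$ is dominated by a product of two Hilbertian seminorms $\|\cdot\|_{L_2(\mu)}\|\cdot\|_{L_2(\nu)}$. If a form on a \emph{subspace} $Y$ satisfies such a domination, it extends to $c_0$ at once, by orthogonal projection in $L_2(\mu)$ and $L_2(\nu)$. No projection of $c_0$ onto $Y$ is needed. So we look for a subspace that satisfies Grothendieck's inequality without being complemented.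

Grothendieck's inequality has a proof in which the only operation performed on vectors of $c_0$ is truncation of random sums $X=\sum_j\varepsilon_jx_j$ at a level $t$ (Section~\ref{sec:trunc}). On $Y_{\mathrm{Rad}}$ the truncated vector violates the defining equations. We repair it, block by block, by subtracting a correction. In each block the supremum norm of the correction is at most $t$, and it is also at most $\sqrt3$ times the $L_2$ norm, for the uniform probability on the block, of the part that was cut off. The second bound is the inequality $\|h\|_2\le\sqrt3\,\|h\|_1$ on the span of the Rademacher functions, read through duality. The correction depends nonlinearly on the vector. If a linear correction with the same bounds existed, subtracting it would define a bounded projection onto $Y_{\mathrm{Rad}}$; but there is none, because the number $n$ of equations in the $n$th block is unbounded. The gap between nonlinear and linear repair is what makes the example work.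

\section{The spaces and the results}\label{sec:results}

\paragraph{Data.} Fix $q\in(1,2]$, its conjugate exponent $r=q/(q-1)\in[2,\infty)$, and $C\ge1$. For each $n\in\mathbb N$ let $\Omega_n$ be a finite set, $\lambda_n$ a probability measure on $\Omega_n$ charging every point, and $R_n$ a linear space of functions $\Omega_n\to\mathbb K$ with
\begin{equation}\label{eq:Lambda}
\|h\|_{L_q(\lambda_n)}\le C\,\|h\|_{L_1(\lambda_n)}\qquad(h\in R_n).
\end{equation}
Put
\[
E_n=\Big\{f\in\ell_\infty(\Omega_n):\int fh\,d\lambda_n=0\ \text{ for all }h\in R_n\Big\},\qquad S=\bigsqcup_n\Omega_n,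
\]
\[
Y=\{f\in c_0(S): f|_{\Omega_n}\in E_n\text{ for all }n\}.
\]
Then $Y$ is a closed subspace of $c_0(S)\cong c_0$, namely the $c_0$-sum of the spaces $E_n$; we always assume that it is infinite-dimensional. Write $f_n=f|_{\Omega_n}$, and let $Y_N$ be the finite-dimensional space of those $f\in Y$ with $f_n=0$ for $n>N$. Finally, let $K=K_{2r}$ be the best constant in Khinchin's inequality
\begin{equation}\label{eq:Khinchin}
\Big(\mathbb E\Big|\sum_j\varepsilon_ja_j\Big|^{2r}\Big)^{1/2r}\le K\Big(\sum_j|a_j|^2\Big)^{1/2}\qquad(a_j\in\mathbb K),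
\end{equation}
where the sums are finite and the $\varepsilon_j$ are independent uniform signs.

The range of $q$ is natural. If \eqref{eq:Lambda} holds for some $q>2$, it holds for $q=2$ with the same $C$, since $\lambda_n$ is a probability measure. For $q=1$ the condition is empty, and Theorem~\ref{thm:B}(1) below fails (Remark~\ref{rem:l2}). In the proof, $q>1$ ensures that \eqref{eq:Khinchin} involves a finite exponent. The choice $R_n=\{0\}$ for all $n$ is allowed and gives $Y=c_0(S)$.

\begin{example}\label{ex:rad}
Let $\Omega_n=\{-1,1\}^n$ with uniform $\lambda_n$ and $R_n=\operatorname{span}\{r_1,\dots,r_n\}$; this gives $Y=Y_{\mathrm{Rad}}$. We take $q=r=2$. For $h=\sum_ja_jr_j$ we have $\|h\|_2^2=\sum|a_j|^2$. In $\|h\|_4^4=\sum a_ia_j\bar a_k\bar a_l\,\mathbb E(r_ir_jr_kr_l)$ only index patterns that pair off survive. The pairings $\{i=k,j=l\}$ and $\{i=l,j=k\}$ contribute $(\sum|a_j|^2)^2$ each, $\{i=j,k=l\}$ contributes $|\sum a_j^2|^2$, and the terms with $i=j=k=l$ have been counted three times. Hence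
\[
\|h\|_4^4=2\Big(\sum|a_j|^2\Big)^2+\Big|\sum a_j^2\Big|^2-2\sum|a_j|^4\le3\|h\|_2^4 .
\]
So $K^4=K_4^4\le3$. H\"older's inequality gives $\|h\|_2\le\|h\|_1^{1/3}\|h\|_4^{2/3}\le\|h\|_1^{1/3}\,3^{1/6}\,\|h\|_2^{2/3}$, that is, $\|h\|_2\le\sqrt3\,\|h\|_1$. Thus \eqref{eq:Lambda} holds with $C=\sqrt3$. Moreover $\dim R_n=n$, and $Y_{\mathrm{Rad}}$ is infinite-dimensional because every $E_n$ contains the constants.
\end{example}

Recall that an operator $T:Y\to Z$ is \emph{$2$-summing} if there is a constant $\pi$ such that $(\sum_j\|Tx_j\|^2)^{1/2}\le\pi\sup_{\|x^*\|\le1}(\sum_j|x^*(x_j)|^2)^{1/2}$ for all finite families in $Y$. The least $\pi$ is $\pi_2(T)$. The space $Y$ is a \emph{Hilbert--Schmidt space} if every operator $Y\to\ell_2$ is $2$-summing. A Banach space $Z$ has \emph{cotype $2$ with constant $\kappa$} if $(\sum\|z_j\|^2)^{1/2}\le\kappa(\mathbb E\|\sum\varepsilon_jz_j\|^2)^{1/2}$ for all finite families in $Z$. Hilbert spaces have cotype~$2$ with constant~$1$.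

\begin{theorem}\label{thm:B}
For data as above:
\begin{enumerate}
\item[(1)] Every bilinear form $B$ on $Y$ satisfies $|B(x,y)|\le\gamma\,\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ for some measures $\mu,\nu$ on $S$ of mass at most $1$, with $\gamma=\frac{1024}7(1+C)^2K^4\|B\|$. Consequently $B$ extends to $c_0(S)$ with norm at most $\gamma$, and it also extends to every Banach space containing $Y$.
\item[(2)] Every operator $T$ from $Y$ to a Banach space of cotype $2$ with constant $\kappa$ is $2$-summing, with $\pi_2(T)\le8\kappa^2(1+C)K^2\|T\|$.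
\item[(3)] $Y$ is isomorphic to $c_0$ if and only if $\sup_n\dim R_n<\infty$.
\end{enumerate}
\end{theorem}

For $1<p\le2$ let $p'$ be the conjugate exponent. We write $c_0\big((\ell_{p'}^n)_n\big)$ for the $c_0$-sum of the spaces $\ell_{p'}^n$, $n\ge1$.

\begin{theorem}\label{thm:C}
There are subspaces $Y_p$ $(1<p\le2)$ of $c_0$ with the bilinear extension property and with $c_0/Y_p\cong c_0\big((\ell_{p'}^n)_n\big)$ which are pairwise nonisomorphic and none of which is isomorphic to $c_0$.
\end{theorem}

The last result describes the extension property without mentioning extensions.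

\begin{proposition}\label{prop:D}
For a closed subspace $Y\subseteq c_0$ the following are equivalent:
\begin{enumerate}
\item[(i)] $Y$ has the bilinear extension property;
\item[(ii)] every bilinear form $B$ on $Y$ satisfies $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ for some finite measures $\mu,\nu$ on $\mathbb N$ and some $\gamma$;
\item[(iii)] $Y$ is a Hilbert--Schmidt space and every operator $Y\to Y^*$ factors through a Hilbert space.
\end{enumerate}
\end{proposition}

\section{Truncation: what works in $c_0$, and what has to be repaired}\label{sec:trunc}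

\subsection{Random sums}

For a finite family in $c_0(S)$, $S$ countable, put
\[
\sigma(x_1,\dots,x_m)=\sup_{s\in S}\Big(\sum_j|x_j(s)|^2\Big)^{1/2}.
\]
Let $\Delta=\{-1,1\}^m$ carry the uniform probability, with expectation $\mathbb E$ and coordinates $\varepsilon_j$. For $U:\Delta\to c_0(S)$ write $U(\omega,s)$ for the value of $U(\omega)$ at $s$, and put $\sigma(U)=\sup_s(\mathbb E|U(\cdot,s)|^2)^{1/2}$, which is a seminorm in $U$. If $X=\sum_j\varepsilon_jx_j$ and $\mathcal Y=\sum_j\varepsilon_jy_j$, then orthonormality of the signs gives, for every bilinear form $B$ on a space containing these vectors,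
\begin{equation}\label{eq:randomize}
\sigma(X)=\sigma(x_1,\dots,x_m),\qquad \sum_jB(x_j,y_j)=\mathbb E\,B(X,\mathcal Y).
\end{equation}

Let $Z$ be a linear space of functions on $S$ supported in a fixed finite set $S_0$, and let $B$ be a bilinear form on $Z$. Put
\[
\Gamma(B,Z)=\sup\Big\{\Big|\sum_jB(x_j,y_j)\Big|:\ \sigma(x_1,\dots,x_m)\le1,\ \sigma(y_1,\dots,y_m)\le1,\ x_j,y_j\in Z,\ m\ge1\Big\}.
\]
This number is finite: by linear algebra, $B(x,y)=\sum_{s,s'\in S_0}b_{ss'}x(s)y(s')$ on $Z$, and the Cauchy--Schwarz inequality in $j$ gives $\Gamma(B,Z)\le\sum|b_{ss'}|$. What we want is a bound by a constant times $\|B\|$, independent of $S_0$. Knowing beforehand that $\Gamma(B,Z)$ is finite will allow us to absorb it.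

A $Z$-valued function $U$ on $\Delta$ is, after scaling, a family: $(2^{-m/2}U(\omega))_{\omega\in\Delta}$ has the same $\sigma$ as $U$. Hence, for $U,V:\Delta\to Z$,
\begin{equation}\label{eq:absorb}
|\mathbb E\,B(U,V)|=\Big|\sum_{\omega\in\Delta}B\big(2^{-m/2}U(\omega),2^{-m/2}V(\omega)\big)\Big|\le\Gamma(B,Z)\,\sigma(U)\,\sigma(V).
\end{equation}

\subsection{The case without equations}\label{sub:free}

Let $Z$ be the space of \emph{all} functions supported in $S_0$, take families with $\sigma\le1$, and form $X$ and $\mathcal Y$. Cut at a level $t$: put $G=X1_{\{|X|\le t\}}$, $H=X-G$, and likewise $\mathcal Y=\tilde G+\tilde H$. Then $\|G(\omega)\|,\|\tilde G(\omega)\|\le t$ and $|H|\le|X|^2/t$, so by the fourth moment bound of Example~\ref{ex:rad}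
\[
\mathbb E|H(\cdot,s)|^2\le t^{-2}\,\mathbb E|X(\cdot,s)|^4\le 3t^{-2},\qquad\text{i.e. }\ \sigma(H)\le\delta:=\sqrt3/t ,
\]
and the same for $\tilde H$. Now expand $B(X,\mathcal Y)=B(G,\tilde G)+B(H,\tilde G)+B(X,\tilde H)$ and take expectations. In the first term both entries are bounded \emph{vectors}, so it is at most $t^2\|B\|$. In the other two, one entry is small in the sense of $\sigma$, and \eqref{eq:absorb} applies. As $\sigma(X)\le1$ and $\sigma(\tilde G)\le\sigma(\mathcal Y)\le1$,
\[
\Gamma(B,Z)\le t^2\|B\|+2\delta\,\Gamma(B,Z),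
\]
and $t=4\sqrt3$ gives $\Gamma(B,Z)\le96\|B\|$. This is Grothendieck's inequality (with a constant that we do not try to optimize).

\subsection{The smallest case with a repair}\label{sub:three}

In a space $Y$ as in Section~\ref{sec:results} the argument breaks at one point: $G(\omega)$ and $H(\omega)$ need not lie in $Y$, so $B(G,\tilde G)$ has no meaning. In $Y_{\mathrm{Rad}}$ this does not yet happen in the first two blocks. Indeed $E_1$ consists of the constants on $\{-1,1\}$ and $E_2$ of the even functions on $\{-1,1\}^2$, and both classes survive truncation. The block $n=3$ is the first one where something has to be done. Let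
\[
f=1_{\{(1,1,1),\,(-1,-1,-1)\}}+r_1r_2r_3\in E_3 ,
\]
the first summand being even and the second orthogonal to all $r_j$. Then $f(1,1,1)=2$, $f(-1,-1,-1)=0$, and $f=r_1r_2r_3=\pm1$ at the other six points. Truncating at $t=1$ removes the value $2$. Thus $H=2\cdot1_{\{(1,1,1)\}}$, and $G=f-H$ satisfies
\[
\int Gr_j\,d\lambda_3=-\int Hr_j\,d\lambda_3=-\tfrac14\qquad(j=1,2,3).
\]
We need $k$ with $\int kr_j\,d\lambda_3=-\frac14$, so that $G-k\in E_3$, and we want $k$ uniformly small. The first guess is the orthogonal projection of $G$ onto $R_3$, namely $-\frac14(r_1+r_2+r_3)$, of supremum norm $\frac34$. But the majority function does better: since $\|r_1+r_2+r_3\|_1=\frac32$, the function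
\[
k=-\tfrac12\operatorname{sign}(r_1+r_2+r_3)
\]
has $\int kr_j\,d\lambda_3=-\frac12\cdot\frac13\cdot\frac32=-\frac14$, by symmetry, and $\|k\|_\infty=\frac12$. Running through the eight points, one finds $G-k=\frac12r_1r_2r_3$, visibly an element of $E_3$. No $k$ has smaller norm, since $\int k(r_1+r_2+r_3)\,d\lambda_3=-\frac34$ and $\|r_1+r_2+r_3\|_1=\frac32$ force $\|k\|_\infty\ge\frac12$; and since $r_1+r_2+r_3$ has no zeros, equality holds for this $k$ only.

So the optimal repair is a problem of duality between $L_1$ and $\ell_\infty$. Its solution is not a linear function of the data. By symmetry, for $\eta\in\{-1,1\}^3$ the unique optimal correction for the prescribed integrals $-\frac14\eta_j$ is $-\frac12\operatorname{sign}(\eta_1r_1+\eta_2r_2+\eta_3r_3)$. Now $(1,1,1)+(1,-1,-1)=(1,1,-1)+(1,-1,1)$, but at the point $(1,1,1)$ the two corrections on the left add up to $0$ and those on the right to $-1$. We now state the repair in general.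

\subsection{Repair in one block}

\begin{lemma}\label{lem:block}
Let $f\in\ell_\infty(\Omega_n)$ and put $N_n(f)=\sup\{|\int fh\,d\lambda_n|:h\in R_n,\ \|h\|_{L_1(\lambda_n)}\le1\}$. Then there is $k\in\ell_\infty(\Omega_n)$ with $f-k\in E_n$ and $\|k\|_\infty=N_n(f)$. Moreover
\[
N_n(f)=\min_{e\in E_n}\|f+e\|_\infty\le\|f\|_\infty,\qquad N_n(f)\le C\,\|f\|_{L_r(\lambda_n)} .
\]
In particular $\ell_\infty(\Omega_n)/E_n$ is isometric to the dual of $(R_n,\|\cdot\|_{L_1(\lambda_n)})$.
\end{lemma}

\begin{proof}
Since $\lambda_n$ charges every point, $\ell_\infty(\Omega_n)$ is the dual of $L_1(\lambda_n)$ under the bilinear pairing $\int fh\,d\lambda_n$, isometrically. The functional $h\mapsto\int fh\,d\lambda_n$ on $(R_n,\|\cdot\|_1)$ has norm $N_n(f)$. A Hahn--Banach extension to $L_1(\lambda_n)$ of the same norm is represented by some $k$ with $\|k\|_\infty=N_n(f)$, and $f-k$ annihilates $R_n$. Conversely $N_n(f)=N_n(f+e)\le\|f+e\|_\infty$ for $e\in E_n$, with equality for $e=k-f$. By H\"older's inequality and \eqref{eq:Lambda}, $|\int fh\,d\lambda_n|\le\|f\|_r\|h\|_q\le C\|f\|_r\|h\|_1$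 for $h\in R_n$, which is the last bound. Finally, $f+E_n\mapsto(h\mapsto\int fh\,d\lambda_n)$ is an isometry into $R_n^*$, and it is onto by the Hahn--Banach theorem.
\end{proof}

Suppose that a function $k=\Lambda_nf$ with $f-\Lambda_nf\in E_n$ could be chosen to depend linearly on $f$, to vanish for $f\in E_n$, and to satisfy $\|\Lambda_n f\|_\infty\le M\|f\|_\infty$ with $M$ independent of $n$. Then the maps $I-\Lambda_n$ would be uniformly bounded projections onto the $E_n$, and $Y$ would be complemented in $c_0(S)$, that is, isomorphic to $c_0$. So for a counterexample the nonlinearity is essential.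

\section{The truncation lemma in $Y$}

Lemma~\ref{lem:block} will be applied to each value $G(\omega)$ of a truncated random sum. Two bounds on the correction are needed at once. The bound by $\|G_n(\omega)\|_\infty$ keeps the repaired vector bounded and in $c_0(S)$. The bound by $\|H_n(\omega)\|_{L_r(\lambda_n)}$ makes the correction small in the sense of $\sigma$.

\begin{lemma}\label{lem:trunc}
Let $x_1,\dots,x_m\in Y$ with $\sigma(x_1,\dots,x_m)\le1$, let $X=\sum_j\varepsilon_jx_j$, and let $t>0$. Then $X=G'+H'$ with $G',H':\Delta\to Y$ such that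
\[
\|G'(\omega)\|\le2t\quad(\omega\in\Delta),\qquad\sigma(H')\le\delta:=\frac{(1+C)K^2}t .
\]
If all $x_j$ belong to $Y_N$, then $G'$ and $H'$ are $Y_N$-valued.
\end{lemma}

\begin{proof}
Put $G=X1_{\{|X|\le t\}}$ and $H=X-G$, pointwise in $(\omega,s)$. As $|G|\le|X|$, we have $G(\omega)\in c_0(S)$, hence also $H(\omega)\in c_0(S)$. Since $|H|\le|X|^2/t$, Khinchin's inequality \eqref{eq:Khinchin} gives, for each $s\in S$,
\begin{equation}\label{eq:H}
\big(\mathbb E|H(\cdot,s)|^r\big)^{1/r}\le t^{-1}\big(\mathbb E|X(\cdot,s)|^{2r}\big)^{1/r}\le K^2/t .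
\end{equation}

Fix $\omega$ and $n$. Since $X(\omega)\in Y$, we have $G_n(\omega)+H_n(\omega)\in E_n$, so the functionals that $G_n(\omega)$ and $-H_n(\omega)$ define on $R_n$ coincide. Hence $N_n(G_n(\omega))=N_n(H_n(\omega))$, and Lemma~\ref{lem:block} provides $k_n(\omega)\in\ell_\infty(\Omega_n)$ with
\begin{equation}\label{eq:k}
G_n(\omega)-k_n(\omega)\in E_n,\qquad\|k_n(\omega)\|_\infty\le\min\big\{\|G_n(\omega)\|_\infty,\ C\|H_n(\omega)\|_{L_r(\lambda_n)}\big\}.
\end{equation}
Let $k(\omega)$ be the function on $S$ with blocks $k_n(\omega)$. By the first bound in \eqref{eq:k}, $k(\omega)\in c_0(S)$ and $\|k(\omega)\|\le\|G(\omega)\|\le t$. Put $G'=G-k$ and $H'=H+k=X-G'$. By construction $G'(\omega)\in Y$, hence $H'(\omega)\in Y$, and $\|G'(\omega)\|\le2t$. If $X(\omega)$ vanishes on $\Omega_n$, then so do $G_n(\omega)$, $H_n(\omega)$ and $k_n(\omega)$, which gives the last claim.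

Let $s\in\Omega_n$. The second bound in \eqref{eq:k} does not depend on $s$, and \eqref{eq:H} holds at every point of $\Omega_n$. Since $r\ge2$, Jensen's inequality gives
\[
\mathbb E|k(\cdot,s)|^2\le C^2\,\mathbb E\|H_n\|_{L_r(\lambda_n)}^2\le C^2\big(\mathbb E\|H_n\|_{L_r(\lambda_n)}^r\big)^{2/r}=C^2\Big(\int\mathbb E|H(\cdot,s')|^r\,d\lambda_n(s')\Big)^{2/r}\le\frac{C^2K^4}{t^2}.
\]
So $\sigma(k)\le CK^2/t$. Also $\sigma(H)\le K^2/t$ by \eqref{eq:H}, because $(\mathbb E|H(\cdot,s)|^2)^{1/2}\le(\mathbb E|H(\cdot,s)|^r)^{1/r}$. Adding, $\sigma(H')\le(1+C)K^2/t$.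
\end{proof}

\section{Grothendieck's inequality on $Y$ and the extension of forms}

We first repeat the argument of Section~\ref{sub:free} with Lemma~\ref{lem:trunc} in place of plain truncation. Then we pass to a domination by Hilbertian seminorms, and from there to extensions.

\begin{lemma}\label{lem:GT}
Let $B$ be a bilinear form on $Y$. For all finite families in $Y$ with $\sigma(x_1,\dots,x_m)\le1$ and $\sigma(y_1,\dots,y_m)\le1$,
\[
\Big|\sum_jB(x_j,y_j)\Big|\le\gamma_0\|B\|,\qquad\gamma_0=\tfrac{1024}7(1+C)^2K^4 .
\]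
\end{lemma}

\begin{proof}
Let $\pi_N$ denote restriction to $\Omega_1\cup\dots\cup\Omega_N$, extended by $0$. It maps $Y$ into $Y_N$, does not increase $\sigma$, and $\pi_Nx\to x$ in norm for $x\in Y$. So it suffices to bound $\Gamma=\Gamma(B,Y_N)$ independently of $N$. Recall that $\Gamma<\infty$.

Take families of length $m$ in $Y_N$ with $\sigma\le1$, let $X=\sum\varepsilon_jx_j$ and $\mathcal Y=\sum\varepsilon_jy_j$, and decompose $X=G'+H'$, $\mathcal Y=\tilde G'+\tilde H'$ by Lemma~\ref{lem:trunc}. By \eqref{eq:randomize},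
\[
\sum_jB(x_j,y_j)=\mathbb E\,B(G',\tilde G')+\mathbb E\,B(H',\tilde G')+\mathbb E\,B(X,\tilde H').
\]
The first term is at most $4t^2\|B\|$ in modulus. Since $\sigma(\mathcal Y)\le1$, we have $\sigma(\tilde G')\le1+\delta$, and \eqref{eq:absorb} bounds the other two terms by $\Gamma\delta(1+\delta)$ and $\Gamma\delta$. Taking the supremum over all families,
\[
\Gamma\le4t^2\|B\|+(2\delta+\delta^2)\,\Gamma .
\]
Choose $t=4(1+C)K^2$. Then $\delta=\frac14$ and $2\delta+\delta^2=\frac9{16}$, and as $\Gamma$ is finite, $\Gamma\le\frac{16}7\cdot4t^2\|B\|=\gamma_0\|B\|$.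
\end{proof}

The passage from this inequality to a domination by Hilbertian seminorms is a standard separation argument, valid in every subspace.

\begin{lemma}\label{lem:dom}
Let $Y$ be a closed subspace of $c_0(S)$, $S$ countable, and let $B$ be a bilinear form on $Y$ such that $|\sum_jB(x_j,y_j)|\le\gamma$ for all finite families in $Y$ with $\sigma(x_1,\dots,x_m)\le1$ and $\sigma(y_1,\dots,y_m)\le1$. Then there are measures $\mu,\nu$ on $S$ of mass at most $1$ with $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ for $x,y\in Y$.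
\end{lemma}

\begin{proof}
Let $\mathcal K=S\cup\{\infty\}$ be the one-point compactification of the discrete set $S$ (if $S$ is finite, add an isolated point $\infty$), and put $x(\infty)=0$ for $x\in c_0(S)$. By homogeneity, $|\sum_jB(x_j,y_j)|\le\gamma\,\sigma(x_1,\dots,x_m)\,\sigma(y_1,\dots,y_m)$ for all families. Multiplying the $x_j$ by scalars of modulus one makes all terms nonnegative without changing $\sigma$. With $uv\le\frac12(u^2+v^2)$ we obtain
\[
\sum_j|B(x_j,y_j)|\le\frac\gamma2\max_{(s,s')\in\mathcal K^2}\sum_j\big(|x_j(s)|^2+|y_j(s')|^2\big).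
\]
In other words, each of the continuous functions
\[
(s,s')\longmapsto\frac\gamma2\sum_j\big(|x_j(s)|^2+|y_j(s')|^2\big)-\sum_j|B(x_j,y_j)|
\]
has a nonnegative maximum on $\mathcal K^2$. These functions form a convex cone in $C_{\mathbb R}(\mathcal K^2)$: to add two of them, concatenate the families, and to multiply by $\alpha\ge0$, multiply the vectors by $\sqrt\alpha$. The cone is disjoint from the open convex cone of strictly negative functions. By the Hahn--Banach theorem a nonzero functional is nonnegative on the first cone and nonpositive on the second. It is therefore given by a positive measure, which we normalize to a probability measure. Let $\mu,\nu$ be its marginals. For families of length one we get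
\[
|B(x,y)|\le\frac\gamma2\Big(\int|x|^2\,d\mu+\int|y|^2\,d\nu\Big).
\]
Replace $(x,y)$ by $(\tau x,\tau^{-1}y)$ and take the infimum over $\tau>0$: this gives $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$. Since $x(\infty)=y(\infty)=0$, we may drop the masses at $\infty$.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $Y$ be a closed subspace of $c_0(S)$, $S$ countable, and $B$ a bilinear form on $Y$ with $|B(x,y)|\le\gamma\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ for finite measures $\mu,\nu$ on $S$. Then $B$ extends to a bilinear form on $\ell_\infty(S)$, and so on $c_0(S)$, of norm at most $\gamma\,\mu(S)^{1/2}\nu(S)^{1/2}$.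
\end{lemma}

\begin{proof}
Let $H_\mu,H_\nu$ be the closures of (the images of) $Y$ in $L_2(\mu),L_2(\nu)$, and $P_\mu,P_\nu$ the orthogonal projections onto them. By assumption $B$ induces a bilinear form $\hat B$ of norm at most $\gamma$ on $H_\mu\times H_\nu$. Then $\tilde B(f,g)=\hat B(P_\mu f,P_\nu g)$, $f,g\in\ell_\infty(S)$, extends $B$, and $|\tilde B(f,g)|\le\gamma\|f\|_{L_2(\mu)}\|g\|_{L_2(\nu)}$ gives the bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Lemmas~\ref{lem:GT} and~\ref{lem:dom} give the domination with $\gamma=\gamma_0\|B\|$, and Lemma~\ref{lem:ext} gives an extension $\tilde B$ to $\ell_\infty(S)$ of norm at most $\gamma$. If $W$ is a Banach space containing $Y$, extend the inclusion $Y\to\ell_\infty(S)$ to an operator $J:W\to\ell_\infty(S)$, applying the Hahn--Banach theorem in each coordinate. Then $\tilde B(J\,\cdot,J\,\cdot)$ extends $B$ to $W$.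
\end{proof}

\section{When is $Y$ isomorphic to $c_0$?}

A projection onto $Y$ yields linear repairs in all blocks, with a uniform bound. The next lemma shows that the dimensions of the $R_n$ then stay bounded. The reason is that the kernel of the projection onto $E_n$ is a space of dimension $\dim R_n$ on which the norms $\|\cdot\|_\infty$ and $\|\cdot\|_{L_2(\lambda_n)}$ are equivalent, and such a space has dimension bounded in terms of the equivalence constant.

\begin{lemma}\label{lem:dim}
If $Y$ is isomorphic to $c_0$, then there is $M<\infty$ such that $\dim R_n\le\big(C(1+M)\big)^r$ for all $n$.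
\end{lemma}

\begin{proof}
By Sobczyk's theorem there is a bounded projection $\rho$ of $c_0(S)$ onto $Y$. Let $M=\|\rho\|$. For $f\in\ell_\infty(\Omega_n)$, extended by $0$ to $S$, put $\rho_nf=(\rho f)|_{\Omega_n}\in E_n$. If $f\in E_n$, its extension by $0$ lies in $Y$, so $\rho_nf=f$. Thus $\rho_n$ is a projection of $\ell_\infty(\Omega_n)$ onto $E_n$ with $\|\rho_n\|\le M$.

Let $F$ be the kernel of $\rho_n$. Its dimension is $|\Omega_n|-\dim E_n=\dim R_n=:d$, because $\lambda_n$ charges every point. For $f\in F$ and $e\in E_n$ we have $f=(I-\rho_n)(f+e)$, so by Lemma~\ref{lem:block}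
\[
\|f\|_\infty\le(1+M)\min_{e\in E_n}\|f+e\|_\infty=(1+M)N_n(f)\le L\,\|f\|_{L_r(\lambda_n)},\qquad L=C(1+M).
\]
As $\|f\|_r\le\|f\|_\infty^{1-2/r}\|f\|_2^{2/r}$, it follows that $\|f\|_\infty\le L^{r/2}\|f\|_{L_2(\lambda_n)}$ on $F$. Let $f_1,\dots,f_d$ be an orthonormal basis of $F$ in $L_2(\lambda_n)$. For each $s\in\Omega_n$ and all scalars, $|\sum_ia_if_i(s)|\le L^{r/2}(\sum|a_i|^2)^{1/2}$, that is, $\sum_i|f_i(s)|^2\le L^r$. Integrating over $\lambda_n$ gives $d\le L^r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]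
By Example~\ref{ex:rad}, $Y_{\mathrm{Rad}}$ is infinite-dimensional and Theorem~\ref{thm:B}(1) applies to it with $C=\sqrt3$ and $K^4\le3$. Every $B$ extends to $c_0(S)$ with norm at most $\frac{1024}7\cdot3(1+\sqrt3)^2\|B\|\le3300\|B\|$. Since $\dim R_n=n$ is unbounded, Lemma~\ref{lem:dim} shows that $Y_{\mathrm{Rad}}$ is not isomorphic to $c_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Lemma~\ref{lem:dim} is one implication. Conversely, let $\dim R_n\le d$ for all $n$, and let $Q_n:\ell_\infty(\Omega_n)\to\ell_\infty(\Omega_n)/E_n$ be the quotient map, whose range has dimension $d_n\le d$. Recall that every finite-dimensional normed space has an Auerbach basis: a basis of unit vectors whose biorthogonal functionals have norm one. Take an Auerbach basis $(b_i)$ of the range of $Q_n$ with biorthogonal functionals $b_i^*$, and choose $v_i\in\ell_\infty(\Omega_n)$ with $Q_nv_i=b_i$ and $\|v_i\|\le2$. Then $P_nf=f-\sum_{i\le d_n}b_i^*(Q_nf)\,v_i$ satisfies $Q_nP_n=0$ and $P_ne=e$ for $e\in E_n$. Hence $P_n$ is a projection onto $E_n$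 of norm at most $1+2d$. The direct sum of the $P_n$ is a bounded projection of $c_0(S)$ onto $Y$, and Pe\l czy\'nski's theorem gives $Y\cong c_0$.
\end{proof}

\section{Operators into spaces of cotype 2}

The truncation lemma treats linear operators in the same way; the cotype inequality takes the place of \eqref{eq:randomize}.

For a subspace of $c_0(S)$ the supremum in the definition of a $2$-summing operator is $\sigma$: by duality,
\begin{equation}\label{eq:weak}
\sup_{\|x^*\|\le1}\Big(\sum_j|x^*(x_j)|^2\Big)^{1/2}=\sup_{\sum|a_j|^2\le1}\Big\|\sum_ja_jx_j\Big\|=\sigma(x_1,\dots,x_m).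
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $T:Y\to Z$, where $Z\ne\{0\}$ has cotype $2$ with constant $\kappa$; then $\kappa\ge1$. With the maps $\pi_N$ from the proof of Lemma~\ref{lem:GT}, we see that it suffices to bound $\pi=\pi_2(T|_{Y_N})$ independently of $N$. This number is finite: by linear algebra $Tx=\sum_sx(s)z_s$ on $Y_N$, with a finite sum and $z_s\in Z$, and so $\pi\le\sum_s\|z_s\|$ by the triangle inequality in $\ell_2(Z)$ and \eqref{eq:weak}.

Let $x_1,\dots,x_m\in Y_N$ with $\sigma(x_1,\dots,x_m)\le1$, let $X=\sum\varepsilon_jx_j$, and let $X=G'+H'$ as in Lemma~\ref{lem:trunc}. As in \eqref{eq:absorb}, the family $(2^{-m/2}H'(\omega))_{\omega\in\Delta}$ shows that $\mathbb E\|TH'\|^2\le\pi^2\sigma(H')^2\le\pi^2\delta^2$. Therefore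
\[
\Big(\sum_j\|Tx_j\|^2\Big)^{1/2}\le\kappa\big(\mathbb E\|TX\|^2\big)^{1/2}\le\kappa\Big(2t\|T\|+\big(\mathbb E\|TH'\|^2\big)^{1/2}\Big)\le\kappa\,(2t\|T\|+\delta\pi).
\]
Choose $t=2\kappa(1+C)K^2$, so that $\kappa\delta=\frac12$. Taking the supremum over all families, we get $\pi\le2\kappa t\|T\|+\frac12\pi$, that is, $\pi\le4\kappa t\|T\|=8\kappa^2(1+C)K^2\|T\|$.
\end{proof}

\section{The extension property reformulated}

It is known that a subspace of $c_0$ with the bilinear extension property is a Hilbert--Schmidt space. We include a proof, in the quantitative form needed for Remark~\ref{rem:l2}. The idea is to test the Grothendieck-type inequality that $Y$ inherits from $c_0$ on a form that is diagonal with respect to a given operator $T$ and a given family.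

\begin{lemma}\label{lem:HS}
Let $Y\subseteq c_0$ have the bilinear extension property. There is a constant $A$ such that $\pi_2(T)^2\le A\|T\|^2$ for every operator $T$ from $Y$ to a Hilbert space.
\end{lemma}

\begin{proof}
Restriction maps the Banach space of bilinear forms on $c_0$ onto that of $Y$. By the open mapping theorem there is $A_1$ such that every $B$ on $Y$ has an extension of norm at most $A_1\|B\|$. Theorem~\ref{thm:B}(1) with one-point sets $\Omega_n$, $R_n=\{0\}$, $q=2$ and $C=1$, so that the space there is $c_0$, applies to this extension. We obtain an absolute constant $g$ and measures $\mu,\nu$ on $\mathbb N$ of mass at most $1$ with $|B(x,y)|\le gA_1\|B\|\,\|x\|_{L_2(\mu)}\|y\|_{L_2(\nu)}$ on $Y$. Consequently, by Cauchy--Schwarz,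
\begin{equation}\label{eq:uniform}
\Big|\sum_jB(x_j,y_j)\Big|\le gA_1\|B\|\qquad\text{if }\ \sigma(x_1,\dots,x_m)\le1,\ \sigma(y_1,\dots,y_m)\le1 .
\end{equation}

Let $T:Y\to\mathcal H$ be an operator into a Hilbert space, and let $\sigma(x_1,\dots,x_m)\le1$. We first make the images orthogonal. Consider $V:\mathbb K^m\to\mathcal H$, $Ve_j=Tx_j$, and an orthonormal basis $z_1,\dots,z_m$ of $\mathbb K^m$ consisting of eigenvectors of $V^*V$. Then the vectors $Vz_i$ are pairwise orthogonal. Put $x_i'=\sum_jz_i(j)x_j$, so that $Tx_i'=Vz_i$. The matrix $(z_i(j))$ is unitary; hence $\sigma(x_1',\dots,x_m')=\sigma(x_1,\dots,x_m)\le1$ and $\sum_i\|Tx_i'\|^2=\sum_j\|Tx_j\|^2$. Let $I=\{i:Tx_i'\ne0\}$ and $w_i=Tx_i'/\|Tx_i'\|$ for $i\in I$, an orthonormal family. The form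
\[
B(x,y)=\sum_{i\in I}\langle Tx,w_i\rangle\langle Ty,w_i\rangle
\]
(inner products linear in the first entry) is bilinear with $\|B\|\le\|T\|^2$, by Cauchy--Schwarz and Bessel's inequality, and $B(x_i',x_i')=\|Tx_i'\|^2$ for all $i$. By \eqref{eq:uniform}, $\sum_j\|Tx_j\|^2=\sum_iB(x_i',x_i')\le gA_1\|T\|^2$. In view of \eqref{eq:weak} the lemma holds with $A=gA_1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
(ii)$\Rightarrow$(i) is Lemma~\ref{lem:ext}. (i)$\Rightarrow$(ii) is contained in the first part of the proof of Lemma~\ref{lem:HS}.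

(i)$\Rightarrow$(iii): $Y$ is a Hilbert--Schmidt space by Lemma~\ref{lem:HS}. An operator $u:Y\to Y^*$ corresponds to the form $B(x,y)=(ux)(y)$. By (ii), $\|ux\|\le\gamma\,\nu(\mathbb N)^{1/2}\|x\|_{L_2(\mu)}$, so $u$ factors through the closure of $Y$ in $L_2(\mu)$.

(iii)$\Rightarrow$(ii): Let $B$ be given and factor $u_B=\beta\alpha$ with $\alpha:Y\to\mathcal H$, $\beta:\mathcal H\to Y^*$, $\mathcal H$ a Hilbert space. Let $v:Y\to\mathcal H^*$, $(vy)(h)=(\beta h)(y)$. Then $B(x,y)=(vy)(\alpha x)$, and so $|B(x,y)|\le\|\alpha x\|\|vy\|$. Since $Y$ is separable, the closures of the ranges of $\alpha$ and $v$ are separable Hilbert spaces, and both operators are $2$-summing because $Y$ is a Hilbert--Schmidt space. By Pietsch's domination theorem for $Y\subset C(\mathbb N\cup\{\infty\})$ there are probability measures $\mu,\nu$ on $\mathbb N\cup\{\infty\}$ with $\|\alpha x\|\le\pi_2(\alpha)\|x\|_{L_2(\mu)}$ and $\|vy\|\le\pi_2(v)\|y\|_{L_2(\nu)}$. Since the elements of $Y$ vanish at $\infty$, the masses there may be dropped.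
\end{proof}

\begin{remark}\label{rem:l2}
\emph{Condition \eqref{eq:Lambda} with $q=1$ is not enough.} For $q=1$, $C=1$ it holds for every $R_n$, and every subspace $E_n$ of $\ell_\infty(\Omega_n)$ is the annihilator of some $R_n$. Evaluation on a fine finite net of the unit sphere of the dual embeds $\ell_2^n$ into some $\ell_\infty(\Omega_n)$ by a map $j_n$ with $\frac12\|a\|\le\|j_na\|\le\|a\|$. Let $E_n=j_n(\ell_2^n)$, and let $Y\subset c_0(S)$ be the $c_0$-sum of the $E_n$. The operators $T_n:Y\to\ell_2^n$, $T_nf=j_n^{-1}(f_n)$, have norm at most $2$. The vectors $x_i=j_ne_i$, $i\le n$, regarded as elements of $Y$, satisfy $\sigma(x_1,\dots,x_n)\le1$ by \eqref{eq:weak}, while $\sum_i\|T_nx_i\|^2=n$. So $\pi_2(T_n)^2\ge n$, and by Lemma~\ref{lem:HS} this $Y$ carries a bilinear form that does not extend to $c_0(S)$.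
\end{remark}

\section{A continuum of counterexamples}

To obtain other counterexamples we let $R_n$ be an $L_1$-copy of $\ell_p^n$. The parameter $p$ can be read off from the quotient $c_0/Y$, and the quotient is an isomorphic invariant of $Y$ up to a summand $c_0$ (Lemma~\ref{lem:push}). It then remains to distinguish the quotients (Lemma~\ref{lem:lab}).

\subsection{Construction}

For $p=2$ let $Y_2=Y_{\mathrm{Rad}}$. By Example~\ref{ex:rad}, $\frac1{\sqrt3}\|a\|_2\le\|\sum a_jr_j\|_1\le\|a\|_2$.

Let $1<p<2$ and $q=(1+p)/2$. Let $\theta_1,\theta_2,\dots$ be independent real symmetric $p$-stable variables on $[0,1]$ with Lebesgue measure, that is, with characteristic function $e^{-|\tau|^p}$. Recall that $c_\rho=\|\theta_1\|_{L_\rho}$ is finite for $\rho<p$. Independence shows that, for real $b_j$, the sum $\sum b_j\theta_j$ has the law of $\|b\|_p\theta_1$. For $a\in\mathbb K^n$ let $b$ and $d$ be its real and imaginary parts. Then $\max(\|b\|_p,\|d\|_p)\le\|a\|_p\le\|b\|_p+\|d\|_p$, and hence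
\[
\Big\|\sum a_j\theta_j\Big\|_q\le c_q\big(\|b\|_p+\|d\|_p\big)\le2c_q\|a\|_p,\qquad\Big\|\sum a_j\theta_j\Big\|_1\ge c_1\max(\|b\|_p,\|d\|_p)\ge\frac{c_1}2\|a\|_p .
\]
To pass to finite sets, fix $n$. By martingale convergence in $L_q$ there is a dyadic level such that the conditional expectations $f_j$ of $\theta_j$ $(j\le n)$ with respect to the dyadic intervals of that level satisfy $\|f_j-\theta_j\|_q\le c_1/(4n)$. Conditional expectations contract the $L_q$ norm, and $\sum|a_j|\le n\|a\|_p$, so
\begin{equation}\label{eq:stable}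
\frac{c_1}4\|a\|_p\le\Big\|\sum_ja_jf_j\Big\|_1\le\Big\|\sum_ja_jf_j\Big\|_q\le2c_q\|a\|_p .
\end{equation}
Let $\Omega_n$ be the set of dyadic intervals of this level with uniform $\lambda_n$, and let $R_n=\operatorname{span}\{f_1,\dots,f_n\}$, viewed as functions on $\Omega_n$. By \eqref{eq:stable}, condition \eqref{eq:Lambda} holds with $C=8c_q/c_1$ (which is at least $1$), $\dim R_n=n$, and $(R_n,\|\cdot\|_1)$ is isomorphic to $\ell_p^n$ with constants independent of $n$. Taking the level so fine that $|\Omega_n|>n$, we have $E_n\ne\{0\}$ for all $n$, and the resulting space $Y_p$ is infinite-dimensional.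

By Theorem~\ref{thm:B}, each $Y_p$, $1<p\le2$, has the bilinear extension property and is not isomorphic to $c_0$. By Lemma~\ref{lem:block}, applied block by block, the quotient norm of $f\in c_0(S)$ modulo $Y_p$ is $\sup_nN_n(f_n)$ (the repairs $k_n$ of the blocks $f_n$ form an element of $c_0(S)$), and every null sequence of elements of the quotients $\ell_\infty(\Omega_n)/E_n$ lifts to $c_0(S)$. Hence
\[
c_0(S)/Y_p=\Big(\bigoplus_n\ell_\infty(\Omega_n)/E_n\Big)_{c_0}=\Big(\bigoplus_nR_n^*\Big)_{c_0}\cong c_0\big((\ell_{p'}^n)_n\big).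
\]

\subsection{The quotient as an invariant}

The next lemma glues two copies of $c_0$ along the isomorphic subspaces and computes the resulting space in two ways.

\begin{lemma}\label{lem:push}
If $Y_1,Y_2\subseteq c_0$ are isomorphic closed subspaces, then $c_0\oplus c_0/Y_1\cong c_0\oplus c_0/Y_2$.
\end{lemma}

\begin{proof}
Let $\tau:Y_1\to Y_2$ be an isomorphism onto, and let $W=(c_0\oplus_\infty c_0)/D$ with the closed subspace $D=\{(y,-\tau y):y\in Y_1\}$. The map $z\mapsto[(0,z)]$ from $c_0$ to $W$ is an isomorphic embedding: for every $y\in Y_1$,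
\[
\|z\|\le\|\tau y\|+\|z-\tau y\|\le(1+\|\tau\|)\max(\|y\|,\|z-\tau y\|).
\]
The quotient of $W$ by its range is $(c_0\oplus c_0)/(Y_1\oplus c_0)=c_0/Y_1$. As $W$ is separable, this copy of $c_0$ is complemented by Sobczyk's theorem, and $W\cong c_0\oplus c_0/Y_1$. In the same way $x\mapsto[(x,0)]$ is an embedding, since $\|x\|\le\|x+y\|+\|\tau^{-1}\|\|\tau y\|$, and the quotient of $W$ by its range is $(c_0\oplus c_0)/(c_0\oplus Y_2)=c_0/Y_2$. So $W\cong c_0\oplus c_0/Y_2$.
\end{proof}

To distinguish the quotients we factor the identity of $\ell_b^n$ through $c_0(\ell_a)$, with $a<b$, and bound its trace, which is $n$, by a smaller power of $n$. One factor is estimated by random signs in $\ell_a$, the adjoint of the other by random sums with heavy-tailed coefficients in $\ell_1(\ell_{a'})$.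

\begin{lemma}\label{lem:lab}
If $2\le a<b<\infty$, then $c_0\oplus c_0\big((\ell_b^n)_n\big)$ and $c_0\oplus c_0\big((\ell_a^n)_n\big)$ are not isomorphic.
\end{lemma}

\begin{proof}
Suppose that they are. The second space is isomorphic to a complemented subspace of $c_0(\ell_a)$: split the copies of $\ell_a$ into two infinite sequences, use one coordinate of each copy in the first and the first $n$ coordinates of the $n$th copy in the second. The first space contains each $\ell_b^n$ as a norm-one complemented subspace. So there are $M<\infty$ and, for every $n$, operators $u=(u_k)_k:\ell_b^n\to c_0(\ell_a)$ and $v:c_0(\ell_a)\to\ell_b^n$, $v(x)=\sum_kv_kx_k$, with $vu=\mathrm{id}$ and $\|u\|\|v\|\le M$. Here $v^*=(v_k^*)_k:\ell_{b'}^n\to\ell_1(\ell_{a'})$. Fix $c$ with $b'<c<a'\le2$; then $a<c'<b$. By H\"older's inequality in $i$,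
\begin{equation}\label{eq:trace}
n=\operatorname{tr}(vu)=\sum_k\sum_{i\le n}\langle u_ke_i,v_k^*e_i\rangle\le\sup_k\Big(\sum_i\|u_ke_i\|^{c'}\Big)^{1/c'}\cdot\sum_k\Big(\sum_i\|v_k^*e_i\|^c\Big)^{1/c}.
\end{equation}

\emph{First factor.} Since $a\ge2$, we have $\mathbb E|\sum_i\varepsilon_i\alpha_i|^a\ge(\sum|\alpha_i|^2)^{a/2}\ge\sum|\alpha_i|^a$ for scalars. Summing over the coordinates of $\ell_a$,
\[
\sum_i\|u_ke_i\|^a\le\mathbb E\Big\|u_k\sum_i\varepsilon_ie_i\Big\|^a\le\|u\|^an^{a/b}.
\]
As $\|u_ke_i\|\le\|u\|$ and $c'>a$, we get $\sum_i\|u_ke_i\|^{c'}\le\|u\|^{c'}n^{a/b}$. So the first factor is at most $\|u\|\,n^{a/(bc')}$.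

\emph{Second factor.} Let $\theta_1,\dots,\theta_n$ be independent symmetric real variables with $P(|\theta_i|>\tau)=\tau^{-c}$ for $\tau\ge1$. We claim that, for vectors $w_i$ in any normed space,
\begin{equation}\label{eq:pareto}
\Big(\sum_i\|w_i\|^c\Big)^{1/c}\le2\,\mathbb E\Big\|\sum_i\theta_iw_i\Big\| .
\end{equation}
By homogeneity let $\sum\|w_i\|^c=1$. Then $P(|\theta_i|\|w_i\|>1)=\|w_i\|^c$ and
\[
P\Big(\max_i|\theta_i|\|w_i\|>1\Big)=1-\prod_i\big(1-\|w_i\|^c\big)\ge1-e^{-1}\ge\tfrac12 .
\]
For fixed vectors $\xi_i$ and independent signs, Jensen's inequality (average over all signs but the $i$th) gives $\mathbb E\|\sum_j\varepsilon_j\xi_j\|\ge\max_i\|\xi_i\|$. By symmetry of the $\theta_i$, therefore, $\mathbb E\|\sum\theta_iw_i\|\ge\mathbb E\max_i|\theta_i|\|w_i\|\ge\frac12$, which proves the claim.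

Apply \eqref{eq:pareto} to $w_i=v_k^*e_i$ and sum over $k$. As $\mathbb E|\theta_i|^{b'}=\int_0^\infty b'\tau^{b'-1}P(|\theta_i|>\tau)\,d\tau=1+\frac{b'}{c-b'}=\frac c{c-b'}$, Jensen's inequality gives
\[
\sum_k\Big(\sum_i\|v_k^*e_i\|^c\Big)^{1/c}\le2\,\mathbb E\Big\|v^*\sum_i\theta_ie_i\Big\|\le2\|v\|\,\mathbb E\Big(\sum_i|\theta_i|^{b'}\Big)^{1/b'}\le2\|v\|\Big(\frac{nc}{c-b'}\Big)^{1/b'} .
\]

Inserting both estimates in \eqref{eq:trace} gives $n\le A_0M\,n^{a/(bc')+1/b'}$ with $A_0$ independent of $n$. Since $1-\frac1{b'}=\frac1b$, this reads $n^{\frac1b(1-a/c')}\le A_0M$ for all $n$, a contradiction because $c'>a$.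
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Everything except the pairwise nonisomorphism was shown in the construction. Suppose that $1<p<\tilde p\le2$ and $Y_p\cong Y_{\tilde p}$. Lemma~\ref{lem:push} and the description of the quotients give
\[
c_0\oplus c_0\big((\ell_{p'}^n)_n\big)\cong c_0\oplus c_0\big((\ell_{\tilde p'}^n)_n\big)\qquad\text{with }\ 2\le\tilde p'<p'<\infty,
\]
which contradicts Lemma~\ref{lem:lab}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CDGPS} J.~M.~F. Castillo, A. Defant, R. Garc\'ia, D. P\'erez-Garc\'ia, J. Su\'arez, \emph{Local complementation and the extension of bilinear mappings}, arXiv:1106.5089 (2011).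
\end{thebibliography}

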